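# Induced saturation for even cycles: a line graph of large girth with two extra vertices

## 1. One graph for all even lengths from 8 to $N$

All graphs are finite and simple. We write $C_n$ for the cycle on $n$ vertices.

**Theorem 1.** For every integer $N\ge 8$ there is one finite graph $G$ such that

1. $G$ has no induced cycle of even length $n$ with $4\le n\le N$;
2. $G$ is $C_n$-induced-saturated for every even $n$ with $8\le n\le N$.

We now unpack the statement. For a graph $G$, the complement is $\overline G$; for $e\in E(G)$ the graph $G-e$ is $G$ with the edge $e$ removed (its ends stay), and for $e\in E(\overline G)$ the graph $G+e$ is $G$ with the edge $e$ added. We call the elements of $E(\overline G)$ the non-edges of $G$.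

**Definition (induced saturation).** A graph $G$ is *$H$-free* if no induced subgraph of $G$ is isomorphic to $H$. A graph $G$ with at least two vertices is *$H$-induced-saturated* if

- $G$ is $H$-free;
- for every edge $e$ of $G$, the graph $G-e$ has an induced subgraph isomorphic to $H$;
- for every non-edge $e$ of $G$, the graph $G+e$ has an induced subgraph isomorphic to $H$.

So $G$ contains no induced copy of $H$, but flipping the status of any single pair of vertices creates one. The condition "at least two vertices" guarantees that there is a pair to flip; without it the one-vertex graph would qualify vacuously.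

The problem comes from Xinyue Fan, Sahab Hajebi, Sepehr Hajebi and Sophie Spirkl, "Halfway to induced saturation for even cycles", arXiv:2505.24100 (2025). It quotes examples for $C_4$ (the icosahedron), $C_6$ (the Cartesian product of two $5$-cycles), $C_8$ (the dodecahedron) and $C_{10}$ (a graph on $28$ vertices), calls even cycles on $12$ or more vertices wide open, and asks to decide each of them. Theorem 1 with $N=n$ gives the answer.

**Corollary 2.** For every even $n\ge 12$ there is a $C_n$-induced-saturated graph.

In Theorem 1 the graph depends on $N$ only: the same $G$ serves for all even $n\in[8,N]$. Some finite upper limit cannot be avoided. If $G$ has at least two but fewer than $n$ vertices, then flipping a pair leaves a graph with fewer than $n$ vertices, which has no room for $C_n$.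

## 2. Triangles and $4$-cycles by hand

**No graph is $C_3$-induced-saturated.** Let $G$ be triangle-free with at least two vertices. If $G$ has an edge $e$, then $G-e$ is still triangle-free, so the deletion condition fails. If $G$ has no edge, then $G+e$ has a single edge and no triangle, so the addition condition fails. For longer cycles this argument breaks down, because deleting an edge can destroy a chord and so create an *induced* cycle.

**The icosahedron is $C_4$-induced-saturated.** Let its vertices be a north pole $p$, an upper ring $u_0,\dots,u_4$, a lower ring $l_0,\dots,l_4$ and a south pole $p'$, with both rings $5$-cycles, $p$ adjacent to all $u_j$, $p'$ adjacent to all $l_j$, and $l_j$ adjacent to $u_j$ and $u_{j+1}$ (indices mod $5$). By symmetry we may take one vertex of any pair to be $p$.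

No induced $C_4$: opposite vertices of an induced $C_4$ are non-adjacent with two non-adjacent common neighbors. The vertex $p$ has no common neighbor with $p'$, and its common neighbors with $l_j$ are $u_j,u_{j+1}$, which are adjacent. Deletion: the adjacent vertices $p,u_0$ have common neighbors $u_1,u_4$, which are non-adjacent, so $p,u_1,u_0,u_4$ is an induced $C_4$ once $pu_0$ is removed. Addition: $p,u_2,l_1,l_0$ is an induced path, so adding $pl_0$ (and likewise $pl_j$) gives an induced $C_4$; and $p,u_0,l_0,p'$ is an induced path, which handles $pp'$.

Both parts recur below. A deleted edge is bypassed through a common neighbor of its ends. An added edge closes an induced path that has exactly the right number of vertices.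

## 3. Line graphs, odd cycles, and where parity blocks even cycles

The *line graph* $L(F)$ of a graph $F$ has vertex set $E(F)$, two edges of $F$ being adjacent iff they share an endpoint. For instance $L(C_m)\cong C_m$ for $m\ge3$, and the edges at a vertex of degree $3$ form a triangle in the line graph. The *length* of a path or walk is its number of edges. Thus a path of $F$ of length $k$ gives $k$ vertices of $L(F)$; this shift by one matters in every count below.

**Lemma 3 (dictionary).** Let $F$ be a graph.

1. If edges $e_1,\dots,e_k$ with $k\ge2$ induce a path in $L(F)$ in this order, then there is a path $x_0x_1\dots x_k$ of $F$ with $e_j=x_{j-1}x_j$ for all $j$. Conversely, the edges of a path of $F$ induce a path in $L(F)$.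
2. The vertex set of an induced cycle of length $n\ge4$ in $L(F)$ is the edge set of an $n$-cycle of $F$.

*Proof.* (1) Consecutive edges $e_j,e_{j+1}$ are distinct and share a vertex; as $F$ is simple they share exactly one, which we call $x_j$ ($1\le j\le k-1$). We have $x_j\ne x_{j+1}$, since otherwise $e_j$ and $e_{j+2}$ would share a vertex. So $e_{j+1}=x_jx_{j+1}$ for $1\le j\le k-2$. Let $x_0$ be the end of $e_1$ other than $x_1$, and $x_k$ the end of $e_k$ other than $x_{k-1}$. Then $e_j=x_{j-1}x_j$ for all $j$.

It remains to see that the $x_j$ are distinct. Suppose $x_i=x_j$ with $i<j$. If $j=i+1$, then $e_j$ would be a loop. If $j=i+2$, then $e_{i+1}=x_ix_{i+1}$ and $e_{i+2}=x_{i+1}x_{i+2}$ would be the same edge. If $j\ge i+3$, then the non-consecutive edges $e_{i+1}$ and $e_j$ would share the vertex $x_i=x_j$. All three are impossible.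

Conversely, on a path of $F$ consecutive edges share a vertex, and non-consecutive edges are disjoint because the vertices are distinct.

(2) Let $e_1,\dots,e_n$ be the cycle in cyclic order, and let $x_j$ be the common vertex of $e_j$ and $e_{j+1}$, indices mod $n$. Since $n\ge4$, the edges $e_j,e_{j+2}$ are distinct and non-adjacent in $L(F)$, so $x_j\neq x_{j+1}$ and $e_{j+1}=x_jx_{j+1}$. If $x_i=x_j$ for distinct, cyclically non-consecutive $i,j$, then the four distinct edges $e_i,e_{i+1},e_j,e_{j+1}$ share a vertex and are pairwise adjacent, which is impossible in an induced cycle of length at least $4$. So the $x_j$ are distinct, and $x_1\dots x_n$ is an $n$-cycle of $F$ with edges $e_1,\dots,e_n$. $\square$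

**The graph $L(K_{3,3})$ is $C_5$-induced-saturated.** Let $x_1,x_2,x_3$ and $y_1,y_2,y_3$ be the sides. By Lemma 3 an induced $C_5$ would be a $5$-cycle of $K_{3,3}$, and there is none. For a deletion, let $va,vb$ share $v$, let $c$ be the third neighbor of $v$, and let $u\ne v$ be on the side of $v$. The edges $va,vb,bu,ua$ form an induced $C_4$; the edge $vc$ is adjacent to $va$ and $vb$ and to neither of the other two. After deleting the adjacency of $va$ and $vb$, the sequence $va,vc,vb,bu,ua$ is an induced $C_5$. For an addition, two disjoint edges may be named $x_1y_1$ and $x_2y_2$. The path $x_1y_1x_3y_3x_2y_2$ of $K_{3,3}$ has five edges, the first being $x_1y_1$ and the last $x_2y_2$. They induce a path on five vertices, and the new adjacency closes it to an induced $C_5$.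

In general, the problem quotes that $L(K_{t,t})$ is $C_{2t-1}$-induced-saturated for all $t\ge3$. A bipartite $F$ excludes induced odd cycles of length at least $5$ for free, and inserting a third edge $vc$ between $va$ and $vb$ turns an even cycle of length $n-1$ into an odd cycle of length $n$. The sensible first attempt for even $n$ is to look for another bipartite graph $F$ whose line graph works. The next statement shows exactly where that stops.

**Proposition 4.** Let $n\ge5$, let $L(F)$ be $C_n$-free, and let $e=va$ and $f=vb$ be distinct edges of $F$. If deleting the edge of $L(F)$ between $e$ and $f$ creates an induced $C_n$, then $F$ has an $(n-1)$-cycle through $a,v,b$.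

*Proof.* Let $C$ be the created induced $C_n$. It contains both $e$ and $f$, since otherwise it would be induced in $L(F)$ already. Suppose that no edge in $C$ other than $e,f$ contains $v$. The two neighbors of $e$ on $C$ meet $e$ and are not $f$, so both contain $a$. Then they are adjacent to each other, and form a triangle with $e$ inside $C$, which is impossible for $n\geq 5$. So $C$ contains some $w=vc$ with $c\ne a,b$. It is adjacent to $e$ and to $f$, so these are its two neighbors on $C$, and $C-w$ is a path on $n-1$ vertices from $e$ to $f$. Back in $L(F)$, where $e$ and $f$ are adjacent, the vertices of $C-w$ induce a cycle of length $n-1\ge4$. By Lemma 3 it is an $(n-1)$-cycle of $F$, and it contains the edges $va$ and $vb$. $\square$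

If $n\ge 6$ is even and $F$ is bipartite, then $F$ has no $(n-1)$-cycle, so the deletion condition fails for every edge of $L(F)$; and if $L(F)$ has no edge, then the addition condition fails or there are fewer than two vertices. Hence no line graph of a bipartite graph is $C_n$-induced-saturated for even $n\ge6$. We need many odd cycles of length $n-1$, one through every two-edge path, and at the same time no even cycle of length $n$.

The way past this is to separate the two tasks. Keep $F$ bipartite, but give it enormous girth, so that $F$ itself contributes no short cycle of either parity. Then create the odd cycles outside $F$: add to $L(F)$ a vertex $q_1$ adjacent to all edges of $F$ that meet a set $V_1$ lying in *one* side of the bipartition. An induced cycle through $q_1$ runs along a path of $F$ from $V_1$ to $V_1$. Such a path has an even number of edges, so the cycle has length $1+\text{even}$, which is odd. One such vertex is not enough: an added edge between two edges $e,f$ that both meet $V_1$ forms a triangle with $q_1$, so $q_1$ cannot help there (Remark 10 gives the precise failure). Hence we use two vertices $q_1,q_2$, attached to sets $V_1,V_2$ on *opposite* sides. A path from $V_1$ to $V_2$ is odd, so if $q_1q_2$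 is an edge, an induced cycle through both has length $2+\text{odd}$, again odd.

## 4. A bipartite graph of large girth with two marked sets

The purpose of this section is a bipartite graph $F$ of girth greater than $2N$ in which every vertex has three neighbors avoiding two marked sets. The *girth* is the length of a shortest cycle. We fix $N\ge8$ and start from $F_0=K_{4,4}-x_0y_0$, with $x_0$ and $y_0$ on opposite sides. Its girth is $4$. We raise the girth by passing to covers.

**Definition (the cover $\hat H$).** For a graph $H$, let $\hat H$ have vertex set $V(H)\times\mathbb Z_2^{E(H)}$, with $(u,s)$ adjacent to $(v,s+1_e)$ for each edge $e=uv$ of $H$, where $1_e$ is the vector with a $1$ in coordinate $e$ and $0$ elsewhere.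

The relation is symmetric because $1_e+1_e=0$, and $\hat H$ is finite and simple. The neighbors of $(u,s)$ are the vertices $(v,s+1_{uv})$, one for each neighbor $v$ of $u$. So the projection $\hat H\to H$ maps the neighbors of each vertex bijectively onto the neighbors of its image.

As an example, take $H=C_3$. Then $\hat H$ has $3\cdot 8=24$ vertices and is $2$-regular. Going once around the triangle adds $(1,1,1)$ to $s$, and going around twice returns to the start. So $\hat H$ consists of four disjoint $6$-cycles: the girth has doubled, and the cover is disconnected. Disconnectedness will do no harm.

**Lemma 5.** If $H$ has girth $g$, then every cycle of $\hat H$ has length at least $2g$.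

*Proof.* Let a cycle of length $m\ge3$ of $\hat H$ project to the closed walk $u_0,u_1,\dots,u_{m-1},u_0$ in $H$. The two cycle-neighbors of the $j$th vertex are distinct, and the projection is injective on neighborhoods, so $u_{j-1}\neq u_{j+1}$ for every $j$, indices mod $m$. Traversing an edge over $e$ changes the $\mathbb Z_2$-coordinate at $e$ and no other; since all coordinates return to their initial values, the walk uses each edge of $H$ an even number of times. In the subgraph of used edges, each vertex $u_j$ lies on the two distinct edges $u_{j-1}u_j$ and $u_ju_{j+1}$, so the minimum degree is at least $2$ and this subgraph contains a cycle. That cycle has at least $g$ edges, and each is used at least twice. Hence $m\ge2g$. $\square$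

**Construction of $F$.** Iterate the cover starting from $F_0$ until the girth exceeds $2N$; by Lemma 5 the girth at least doubles each time, so this happens. (All these graphs have minimum degree $3$, hence contain cycles.) Call the result $F$. The composed projection $F\to F_0$ is again bijective on the neighborhoods of vertices. Let $X,Y$ be the preimages of the two sides of $F_0$, with $x_0$ in the side giving $X$, let $V_1\subset X$ and $V_2\subset Y$ be the preimages of $x_0$ and $y_0$, and put
$$X'=X\setminus V_1,\qquad Y'=Y\setminus V_2,\qquad R=X'\cup Y'.$$

In $F_0$, the vertex $x_0$ is adjacent to the three vertices other than $y_0$ on the other side, and a vertex $x\ne x_0$ on the side of $x_0$ is adjacent to $y_0$ and to these three; the same holds with sides exchanged. Lifting this, we obtain that $F$ is a finite simple bipartite graph with sides $X,Y$, of girth greater than $2N$, that $V_1,V_2\ne\varnothing$, and that: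

- each vertex of $X'$ has exactly one neighbor in $V_2$ and exactly three in $Y'$; each vertex of $Y'$ has exactly one neighbor in $V_1$ and exactly three in $X'$;
- each vertex of $V_1$ has exactly three neighbors, all in $Y'$; each vertex of $V_2$ has exactly three neighbors, all in $X'$.

In particular, every vertex has exactly three neighbors in $R$, and no edge joins $V_1$ to $V_2$, so no edge meets both. Everything is symmetric under exchanging $(X,V_1)$ with $(Y,V_2)$. From here on the proof uses only these properties.

We call a walk $z_0z_1\dots z_m$ *non-backtracking*, or *nb*, if $z_j\ne z_{j+2}$ for all $j$. To show that a walk is nb, one looks only at triples of consecutive vertices. The next lemma turns this local check into a global conclusion.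

**Lemma 6.** In $F$ the following hold.

- **(N)** Every nb walk of length at most $2N$ is a path.
- **(N′)** If $P$ is a path with at most $2N-1$ edges and $uv\in E(F)$ has both ends on $P$, then $uv\in E(P)$.

*Proof.* (N) Suppose $z_i=z_j$ with $i<j$ and $j-i$ minimal. Then $j-i\ne1$ as there are no loops, and $j-i\neq2$ as the walk is nb. So $j-i\ge3$, the vertices $z_i,\dots,z_{j-1}$ are distinct by minimality, and $z_i\dots z_j$ is a cycle of length at most $2N$, a contradiction.

(N′) If $uv\notin E(P)$, then the part of $P$ between $u$ and $v$ has at least two edges, and with $uv$ it forms a cycle of length at most $2N$, a contradiction. $\square$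

## 5. Steering walks into $V_1$ or $V_2$

All the cycles we need are built from walks in $F$ that start at a prescribed vertex, avoid up to two prescribed first steps, stay in $R$, and enter $V_i$ for the first time after a prescribed number of steps.

**Lemma 7 (Extension Lemma).** Let $i\in\{1,2\}$, $b\in V(F)$, $T\subset V(F)$ with $|T|\le2$, and $\ell\ge2$, where $\ell$ is even if and only if $b$ lies on the same side as $V_i$. If $\ell=2$, assume also $b\notin V_i$. Then there is an nb walk $b=z_0,z_1,\dots,z_\ell$ with $z_1\notin T$, $z_1,\dots,z_{\ell-1}\in R$ and $z_\ell\in V_i$.

*Proof.* Since $b$ has three neighbors in $R$ and $|T|\le2$, we can choose $z_1\in R\setminus T$ adjacent to $b$. Then choose successively $z_{j+1}\in R$ adjacent to $z_j$ and different from $z_{j-1}$, up to $z_{\ell-1}$; again three neighbors in $R$ are available each time. By the parity of $\ell$, the vertex $z_{\ell-1}$ lies on the side opposite to $V_i$. As it is in $R$, it has a neighbor $z_\ell\in V_i$. The last triple does not backtrack: if $\ell\ge3$ then $z_{\ell-2}\in R$, and if $\ell=2$ then $z_{\ell-2}=b\notin V_i$; in both cases $z_{\ell-2}\neq z_\ell$. $\square$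

Note that the start $b$ may lie in $V_1$ or $V_2$ when $\ell\ge3$; only the inner vertices are forced into $R$.

## 6. The graph $G$

**Definition (the graph $G$).** Let $V(G)=E(F)\cup\{q_1,q_2\}$, with adjacency as follows.

- Two edges of $F$ are adjacent in $G$ iff they share an endpoint.
- $q_i$ is adjacent to $e\in E(F)$ iff $e$ meets $V_i$, that is, has an end in $V_i$.
- $q_1$ is adjacent to $q_2$.

Deleting $q_1,q_2$ leaves $L(F)$, so Lemma 3 applies to induced paths and cycles of $G$ consisting of edges of $F$. For a path $P$ of $F$ we use the following three rules without further comment: $E(P)$ induces a path in $G$; the vertex $q_i$ is adjacent to exactly those edges of $P$ that contain a vertex of $P$ in $V_i$; and if $P,P'$ are vertex-disjoint paths of $F$, then no edge of $G$ joins $E(P)$ to $E(P')$. In particular, if a path $P$ with at least two edges has exactly one vertex in $V_i$, and that vertex is an end of $P$, then $q_i$ is adjacent to exactly one edge of $P$, namely the end edge there.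

## 7. Every short induced cycle of length at least $4$ is odd

**Step 1: no induced $C_n$ for even $n$ with $4\le n\le N$.** This proves part (1) of Theorem 1 and the first condition of saturation. Let $C$ be such an induced cycle. We split by how many $q_i$ it contains.

*No $q_i$ on $C$.* By Lemma 3(2), $F$ has an $n$-cycle, contradicting girth greater than $2N$.

*Exactly one, $q_i$.* The other vertices form an induced path $e_1,\dots,e_{n-1}$, that is, a path $x_0\dots x_{n-1}$ of $F$ with $e_j=x_{j-1}x_j$. Here $e_1$ and $e_{n-1}$ meet $V_i$, and $e_2,\dots,e_{n-2}$ do not. Since $n\ge4$, the vertex $x_1$ lies on $e_2$ and $x_{n-2}$ lies on $e_{n-2}$, and both these edges miss $V_i$. So $x_1,x_{n-2}\notin V_i$, and therefore $x_0,x_{n-1}\in V_i$. These two are on the same side, so the length $n-1$ is even, a contradiction.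

*Both.* Since $q_1,q_2$ are adjacent, they are consecutive on $C$. The rest is an induced path $e_1,\dots,e_{n-2}$, that is, a path $x_0\dots x_{n-2}$ of $F$, where we may number so that only $e_1$ meets $V_1$ and only $e_{n-2}$ meets $V_2$. As $n-2\ge2$, the edge $e_2$ exists, contains $x_1$ and misses $V_1$, so $x_0\in V_1$. In the same way $x_{n-2}\in V_2$. These are on opposite sides, so $n-2$ is odd, a contradiction. This proves Step 1.

From now on, $n$ is even with $8\le n\le N$.

**Remark 8 (the role of the range).** The bound $n\ge8$ enters below through lengths such as $n-6\ge2$ and $n-5\ge3$, which the Extension Lemma needs. The bound $n\le N$ keeps every auxiliary walk shorter than the girth.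

**Remark 9 (why $q_1q_2$ must be an edge).** The proof of (Dc) below exhibits an induced $C_n$ in $G-q_1q_2$. So leaving $q_1,q_2$ non-adjacent would already violate $C_n$-freeness.

**Remark 10 (one extra vertex does not suffice).** The graph $G-q_2$ is not $C_n$-induced-saturated. To see this, take $p\in Y'$, a neighbor $r\in X'$ of $p$, another neighbor $p'\in Y'$ of $r$, and neighbors $v,v'\in V_1$ of $p,p'$. Then $v\ne v'$, since otherwise $v,p,r,p'$ would form a $4$-cycle. So $e=vp$ and $f=v'p'$ are disjoint and form a non-edge. By Step 1, $G-q_2$ is $C_n$-free, so an induced $C_n$ in $(G-q_2)+ef$ would use the edge $ef$. It would not contain $q_1$, because $q_1,e,f$ form a triangle. So by Lemma 3 there would be a path of $F$ with $n$ edges, first edge $e$ and last edge $f$. It contains a path from $p$ to $p'$ of length between $n-2\geq 6$ and $n$. Together with the different path $prp'$ of length $2$, this gives a cycle of length at most $n+2\le2N$ in $F$, a contradiction.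

## 8. Deleting an edge of $G$

The edges of $G$ are of three kinds: between two edges of $F$, between some $q_i$ and an edge of $F$, and $q_1q_2$. In the first two cases we produce an induced odd cycle of length $n-1$ through the edge and detour through a common neighbor $w$ of its ends.

**Step 2 (Da): deleting the edge between $va$ and $vb$, where $a\ne b$.** We want a path of $F$ through $a,v,b$ with $n-2$ edges that meets some $V_i$ exactly in its two ends.

*Choice of $i$.* Let $i=1$ if $v\in X'\cup V_2$, and $i=2$ if $v\in Y'\cup V_1$. Then $v\notin V_i$. Moreover, no neighbor of $v$ is in $V_i$: if $v\in R$, then $v$ is on the side of $V_i$ and its neighbors are on the opposite side; if $v\in V_{3-i}$, then its neighbors are in $R$.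

*The two arms.* We choose nb walks from $a$ and from $b$ to $V_i$, with inner vertices in $R$ and first step different from $v$, of lengths $\ell_a$ and $\ell_b$.

- If $v\in V_{3-i}$, then $a,b\in R$ lie on the side of $V_i$. Take $\ell_a=2$ and $\ell_b=n-6$, which is even and at least $2$. The Extension Lemma with $T=\{v\}$ applies, as $a,b\notin V_i$.
- If $v\in R$, then $a,b$ lie on the side of $V_{3-i}$, and at most one of them is in $V_{3-i}$, because $v$ has only one neighbor there. Say $b\in R$. Then $b$ has a neighbor in $V_i$, which differs from $v\in R$; take this single step, $\ell_b=1$. Take $\ell_a=n-5$, which is odd and at least $3$, by the Extension Lemma with $T=\{v\}$; this is allowed even if $a\in V_{3-i}$.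

*The path.* Joining the arms through $a,v,b$ gives a walk with $2+\ell_a+\ell_b=n-2$ edges. It is nb: $a\ne b$, and neither arm starts with $v$. By (N) it is a path $P$. Its only vertices in $V_i$ are its two ends, because the inner vertices of the arms are in $R$ and $a,v,b\notin V_i$.

*The detour.* Let $c\ne a,b$ be a third neighbor of $v$, and put $w=vc$. If $c$ were on $P$, then $vc\in E(P)$ by (N′), but the edges of $P$ at $v$ are $va$ and $vb$. So $c\notin P$, and among the edges of $P$, $w$ is adjacent exactly to $va$ and $vb$. Also $w$ misses $V_i$, since neither $v$ nor any neighbor of $v$ is in $V_i$; so $w$ is not adjacent to $q_i$. Now delete the edge between $va$ and $vb$. The path induced by $E(P)$ is broken there and repaired by $w$, and $q_i$ is adjacent exactly to its first and last edge. So $q_i$, $E(P)$ and $w$ induce a cycle of length $1+(n-2)+1=n$.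

**Step 3 (Db): deleting the edge between $q_i$ and $u=va$, where $v\in V_i$.** The same detour works, now through another edge at $v$. The vertex $a$ is in $R$, on the side opposite to $V_i$. By the Extension Lemma from $a$ with $T=\{v\}$ and $\ell=n-3$ (odd, at least $5$), we get an nb walk $v,a,z_1,\dots,z_{n-3}$ with $z_1,\dots,z_{n-4}\in R$ and $z_{n-3}\in V_i$. By (N) it is a path $P$ with $n-2$ edges, and it meets $V_i$ only in its ends $v$ and $z_{n-3}$.

Let $b\ne a$ be another neighbor of $v$. The only edge of $P$ at $v$ is $va$, so $b\notin P$ by (N′). Put $w=vb$. Then $w$ is adjacent to $q_i$, because $v\in V_i$, and to $u$, and to no other edge of $P$. Among the edges of $P$, $q_i$ is adjacent in $G$ exactly to $u$ and to $z_{n-4}z_{n-3}$. After the deletion of the edge between $q_i$ and $u$, the sequence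
$$q_i,\ w,\ u=va,\ az_1,\ z_1z_2,\ \dots,\ z_{n-4}z_{n-3}$$
is an induced cycle of length $1+1+(n-2)=n$.

**Step 4 (Dc): deleting the edge $q_1q_2$.** Now we join $q_1$ and $q_2$ by two separate odd paths. Start at any $v\in V_1$ and apply the Extension Lemma three times: walk $3$ steps to some $u\in V_2$ (with $T=\varnothing$), then $3$ steps to some $v'\in V_1$, then $n-5$ steps (odd, at least $3$) to some $u'\in V_2$. In the last two applications let $T$ consist of the vertex just before the current one. All parities are correct, as each time start and target set are on opposite sides. The result is an nb walk of length $3+3+(n-5)=n+1\le2N$, hence a path, and its vertices other than $v,u,v',u'$ are in $R$.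

Let $P$ be its part from $v$ to $u$, and $P'$ its part from $v'$ to $u'$. They are vertex-disjoint, have $3$ and $n-5$ edges, and meet $V_1\cup V_2$ only in their ends. So $q_1$ is adjacent to exactly one edge of each, the end edges at $v$ and at $v'$, and $q_2$ to exactly the end edges at $u$ and at $u'$. In $G-q_1q_2$ the vertices $q_1$, $E(P)$, $q_2$, $E(P')$ therefore induce a cycle of length $2+3+(n-5)=n$.

## 9. Adding a non-edge of $G$

The non-edges are of two kinds: $\{q_i,u\}$ with $u$ missing $V_i$, and $\{e,f\}$ with $e,f$ disjoint edges of $F$. In each case we need an induced path on $n$ vertices between the two ends.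

**Step 5 (Ab): adding $q_iu$, where $u=ab\in E(F)$ misses $V_i$.** Let $a$ be the end of $u$ on the side of $V_i$; then $a\notin V_i$. By the Extension Lemma from $a$ with $T=\{b\}$ and $\ell=n-2$ (even, at least $6$), we get an nb walk $b,a,z_1,\dots,z_{n-2}$ with $z_{n-2}\in V_i$ and all earlier $z_j$ in $R$. By (N) it is a path with $n-1$ edges, and its only vertex in $V_i$ is $z_{n-2}$. So its edges together with $q_i$ induce a path on $n$ vertices with ends $u$ and $q_i$. Adding the edge $q_iu$ closes it to an induced $C_n$.

**Step 6 (Aa): adding $ef$, where $e,f\in E(F)$ are disjoint.** We want to connect $e$ and $f$ through some $q_i$. The difficulty is that the two arms must not touch each other, however close $e$ and $f$ are. To control this we compare them with a shortest path.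

*Set-up.* Let $d$ be the distance in $F$ between $e$ and $f$, that is, the least length of a path from an end of $e$ to an end of $f$, with $d=\infty$ if there is none. Then $d\ge1$. If $d\le n$, let $S$ be a path of length $d$ from $s\in e$ to $s'\in f$. As $S$ is shortest, it meets $e$ only in $s$ and $f$ only in $s'$; we use this several times.

*Two cases.* No edge of $F$ meets both $V_1$ and $V_2$. If there is no $i$ for which both $e$ and $f$ miss $V_i$, then one of them meets $V_1$, say $e$ after renaming; then $e$ misses $V_2$, so $f$ meets $V_2$. Hence either (Case 1) there is an $i$ such that neither $e$ nor $f$ meets $V_i$, or (Case 2) after renaming, $e$ meets $V_1$ and $f$ meets $V_2$.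

**Step 6, Case 1: neither $e$ nor $f$ meets $V_i$.** We run one arm from $e$ and one arm from $f$ into $V_i$. Write $e=ba$ with $a$ on the side *opposite* to $V_i$, and $f=b'a'$ with $a'$ *on the side of* $V_i$. With this choice the two arms have lengths of different parity, which is what the count for even $n$ demands. Apply the Extension Lemma twice.

- From $a$, with length $k=3$: vertices $a,z_1,z_2,z_3$ with $z_3\in V_i$. Let $T$ consist of $b$ and, if $d\le n$ and $s=a$, also the second vertex of $S$.
- From $a'$, with length $l=n-6$ (even, at least $2$, and $a'\notin V_i$): vertices $a',z'_1,\dots,z'_l$ with $z'_l\in V_i$. Let $T$ consist of $b'$ and, if $d\le n$ and $s'=a'$, also the penultimate vertex of $S$.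

Since $z_1\ne b$ and $z'_1\ne b'$, the walks $A=b,a,z_1,\dots,z_k$ and $B=b',a',z'_1,\dots,z'_l$ are nb, and by (N) they are paths. Also $k+l=n-3$.

*$A$ and $B$ are vertex-disjoint, if $d>n$.* Each vertex of $A$ is at distance at most $k$ from $e$, and each vertex of $B$ at distance at most $l$ from $f$. A common vertex would give $d\le k+l=n-3$, a contradiction.

*$A$ and $B$ are vertex-disjoint, if $d\le n$.* Form the walk $W$ that runs $z_k,\dots,z_1,a$, then through $b$ if $s=b$, then along $S$, then through $b'$ if $s'=b'$, then $a',z'_1,\dots,z'_l$. We check that $W$ is nb around $e$. If $s=a$, the vertex before $a$ is $z_1$ and the vertex after it is the second vertex of $S$, and these differ by the choice of $T$. If $s=b$, then around $a$ we have $z_1\ne b$; and around $b$ the vertex before is $a$, which differs from the second vertex of $S$ because $S$ meets $e$ only in $s=b$. The check around $f$ is the same with primes. Inside $S$ there is no backtracking because $S$ is a path. These checks also cover $d=1$, where the second vertex of $S$ is $s'$ and the penultimate one is $s$.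

The length of $W$ is at most $k+l+2+d\le (n-3)+2+n=2n-1\le2N-1$. By (N), $W$ is a path. If $s=a$, then the edges of $W$ at $a$ are $az_1$ and the first edge of $S$, and neither is $ab$, since $z_1\ne b$ and $S$ meets $e$ only in $a$. So (N′) gives $b\notin W$. In the same way, $b'\notin W$ if $s'=a'$. Now the vertices of $A$ that lie on $W$ are in the part of $W$ up to and including $s$, and the vertices of $B$ that lie on $W$ are in the part from $s'$ on. These parts are disjoint since $W$ is a path and $s\neq s'$. The only vertices of $A\cup B$ that may fail to lie on $W$ are $b$ and $b'$, and each of them, when off $W$, differs from every vertex of $W$; finally $b\ne b'$. So $A$ and $B$ are disjoint.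

*The cycle.* As $e,f$ miss $V_i$ and the inner vertices of the arms are in $R$, the only vertices of $A\cup B$ in $V_i$ are $z_k$ and $z'_l$. So $q_i$ is adjacent to exactly the last edge of $A$ and the last edge of $B$, and no edge of $G$ joins $E(A)$ to $E(B)$. In $G+ef$, the vertices of $E(A)$ starting from $e$, then $q_i$, then $E(B)$ traversed backwards ending in $f$, closed by $ef$, induce a cycle of length
$$(k+1)+1+(l+1)=k+l+3=n .$$

**Step 6, Case 2: $e$ meets $V_1$, and $f=cv_2$ with $v_2\in V_2$.** Here $e$ is itself adjacent to $q_1$, so one arm, from $f$ into $V_1$, is enough. We have $c\in X'$, so $f$ misses $V_1$. Apply the Extension Lemma with $i=1$, start $v_2$ (on the side opposite to $V_1$), $\ell=n-3$ (odd, at least $5$), and $T$ consisting of $c$ and, if $d\le n$ and $s'=v_2$, also the penultimate vertex of $S$. Since $z_1\neq c$, this gives by (N) a path $B=c,v_2,z_1,\dots,z_{n-3}$ with $n-2$ edges, whose only vertex in $V_1$ is $z_{n-3}$.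

*$B$ is disjoint from $e$.* If $d>n$, this holds because all vertices of $B$ are within distance $n-3$ of $f$. Let $d\le n$. Let $W$ be the walk from $s$ along $S$, then through $v_2$ — via $c$ first if $s'=c$ — and then $z_1,\dots,z_{n-3}$. It is nb: if $s'=v_2$, then $z_1$ differs from the penultimate vertex of $S$ by the choice of $T$; if $s'=c$, then the penultimate vertex of $S$ is not $v_2$, because $S$ meets $f$ only in $c$, and $c\ne z_1$. Its length is at most $n+1+(n-3)=2n-2\le2N-1$, so $W$ is a path. Hence $s$ occurs on $W$ only as first vertex. As $d\ge1$, the vertices $v_2,z_1,\dots,z_{n-3}$ come later, so $s$ is none of them. Let $r$ be the other end of $e$. The only edge of $W$ at $s$ is the first edge of $S$, which is not $sr$, as $S$ meets $e$ only in $s$. So $r\notin W$ by (N′), and in particular $r$ is none of $v_2,z_1,\dots,z_{n-3}$. Finally $c\notin e$, because $e$ and $f$ are disjoint. So $B$ is disjoint from $e$.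

*The cycle.* In $G$, the vertex $e$ is adjacent to $q_1$ and to no vertex of $E(B)$, and $q_1$ is adjacent within $E(B)$ only to $z_{n-4}z_{n-3}$. In $G+ef$, the vertices $e$, $q_1$, followed by $E(B)$ traversed from $z_{n-4}z_{n-3}$ to $v_2c=f$, closed by $ef$, induce a cycle of length $1+1+(n-2)=n$.

**Step 7: conclusion.** By Step 1, $G$ has no induced $C_n$ for even $n$ with $4\le n\le N$, which is part (1) of Theorem 1. For even $n$ with $8\le n\le N$, Steps 2–4 treat every edge of $G$, and Steps 5–6 every non-edge. So $G$ is $C_n$-induced-saturated, which is part (2). This proves Theorem 1, and Corollary 2 follows by taking $N=n$. $\square$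

## 10. Infinitely many examples, and all cycle lengths

**Corollary 11.** For each fixed even $n\ge8$ there are infinitely many $C_n$-induced-saturated graphs.

*Proof.* Take $N=n$. Once the girth exceeds $2N$, continue to iterate the cover. Each further graph still has girth greater than $2N$, still projects to $F_0$ bijectively on neighborhoods, and hence has all the properties of $F$ listed in Section 4; and it is strictly larger. The proof applies to each of these graphs, and gives arbitrarily large graphs $G$. $\square$

Combining Theorem 1 with results that the problem quotes as known, we get a complete answer for all cycle lengths.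

**Corollary 12.** For $t\ge3$, a $C_t$-induced-saturated graph with at least two vertices exists if and only if $t\ge4$.

*Proof.* For $t=3$ there is none, as shown in Section 2. For $t=4$ the icosahedron works, also by Section 2. For odd $t=2s-1\ge5$, we use the quoted result that the line graph of $K_{s,s}$ is $C_{2s-1}$-induced-saturated (checked above for $s=3$). For $t=6$, we use the quoted result that the Cartesian product of two $5$-cycles is $C_6$-induced-saturated. For even $t\ge8$, apply Theorem 1 with $N=t$. $\square$
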